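# Irrational edges of the asymptotic light cone of an automorphism

## 1. Tracks that swap, and an edge through $\langle 1,2\rangle$

Let $X=\{0,1\}^{\mathbb Z}\times\{0,1\}^{\mathbb Z}$, which is the full shift on four symbols. Write its points as pairs $(x,y)$ of bi-infinite sequences, and let $\sigma$ be the left shift, $(\sigma x)_i=x_{i+1}$. Put
$$\phi(x,y)=(\sigma y,\;x),\qquad\text{that is}\qquad \phi(x,y)_i=(y_{i+1},x_i).$$
This map is continuous, commutes with $\sigma$, and has the inverse $(x,y)\mapsto(y,\sigma^{-1}x)$. We ask how far to the right one must look to know the symbol at $0$ after $n$ steps. Since $\phi^2=\sigma\times\sigma$,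
$$\phi^{2m}(x,y)_0=(x_m,y_m),\qquad \phi^{2m+1}(x,y)_0=(y_{m+1},x_m).$$
So the rightmost coordinate needed is $m$ for $n=2m$ and $m+1$ for $n=2m+1$. The leftmost coordinate needed is $m$ in both cases. Both grow like $n/2$. In a picture with space horizontal and time vertical, the dependence of the origin on the past is carried by the line spanned by $\langle\frac12,1\rangle$, or equivalently by the integer vector $\langle1,2\rangle$.

With $K$ tracks and $\phi(x^1,\dots,x^K)=(\sigma^jx^K,x^1,\dots,x^{K-1})$ we have $\phi^K=\sigma^j\times\dots\times\sigma^j$, and the same computation gives the rate $j/K$. So every rational rate occurs. These notes are about whether a rate can be irrational.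

## 2. Coding half-lines and the two edges

Let $\Sigma$ be a finite alphabet. A *subshift* is a nonempty closed $\sigma$-invariant set $X\subset\Sigma^{\mathbb Z}$. It is a *subshift of finite type* (SFT) if for some finite set $\mathcal F$ of finite words, $X$ is exactly the set of sequences in $\Sigma^{\mathbb Z}$ containing no word of $\mathcal F$. An *endomorphism* of $X$ is a continuous $\phi\colon X\to X$ commuting with $\sigma$. An *automorphism* is a bijective endomorphism, and $\mathrm{Aut}(X)$ is the group of automorphisms. By the Curtis–Hedlund–Lyndon theorem every endomorphism is a sliding block code: there is a *radius* $R$ such that $\phi(x)_i$ depends only on $x_{[i-R,i+R]}$. The *entropy* $h(X)$ is $\lim_n\frac1n\log(\text{number of words of length }n\text{ occurring in }X)$.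

**Definition (coding).** For $F\subset\mathbb Z$ and an endomorphism $\psi$ of $X$, the set $F$ *$\psi$-codes $\{0\}$* if for all $x,y\in X$, $x|_F=y|_F$ implies $\psi(x)_0=\psi(y)_0$. For an infinite subshift $X$, $\phi\in\mathrm{Aut}(X)$ and $n\ge1$,
$$\alpha_n^+(\phi)=\min\{k\in\mathbb Z:(-\infty,k]\ \phi^n\text{-codes }\{0\}\},\qquad \alpha_n^-(\phi)=\max\{k\in\mathbb Z:[k,\infty)\ \phi^n\text{-codes }\{0\}\}.$$

In the swap example $\alpha_{2m}^\pm=m$, $\alpha^+_{2m+1}=m+1$ and $\alpha^-_{2m+1}=m$. If $(-\infty,k]$ codes, so does every larger half-line. Hence exhibiting two points which agree on $(-\infty,k]$ and whose $\phi^n$-images differ at $0$ proves $\alpha_n^+(\phi)\ge k+1$. By shift-commutation, if $(-\infty,k]$ $\phi^n$-codes $\{0\}$, then $x|_{(-\infty,k+j]}$ determines $\phi^n(x)_j$.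

We take the following facts as known. For an infinite subshift and an automorphism, the minimum and maximum exist, so $\alpha_n^\pm(\phi)\in\mathbb Z$. The sequences $\alpha_n^+(\phi)$ and $-\alpha_n^-(\phi)$ are subadditive. Hence the limits $\alpha^\pm(\phi)=\lim_n\alpha_n^\pm(\phi)/n$ exist, and $-\infty<\alpha^-(\phi)\le\alpha^+(\phi)<\infty$.

**Definition (edges).** The two edges of the asymptotic light cone of $\phi$ are the lines
$$L^+(\phi)=\mathbb R\langle\alpha^+(\phi),1\rangle,\qquad L^-(\phi)=\mathbb R\langle\alpha^-(\phi),1\rangle .$$
They are spanned by the rays $\{\langle\alpha^+(\phi)v,v\rangle:v\ge0\}$ and $\{\langle\alpha^-(\phi)v,v\rangle:v\le0\}$. A line through the origin has *irrational slope* if no nonzero vector of $\mathbb Z^2$ spans it.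

The line $\mathbb R\langle\alpha,1\rangle$ has irrational slope if and only if $\alpha\notin\mathbb Q$. Indeed, a nonzero integer vector $\langle m,n\rangle$ on it has $n\ne0$ and $\alpha=m/n$; conversely $\alpha=m/n$ gives the vector $\langle m,n\rangle$.

The problem comes from Van Cyr, John Franks, Bryna Kra, "The spacetime of a shift endomorphism", arXiv:1610.07923 (2016): *is there an infinite SFT with an automorphism for which some edge of the asymptotic light cone has irrational slope?* The answer is yes, and one can say for which infinite SFTs. Throughout,
$$g=\tfrac{\sqrt5-1}2,\qquad g^2+g=1 .$$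

**Theorem 1.** Let $X$ be an uncountable SFT (for instance $X=\{0,1\}^{\mathbb Z}$). Then there are $\phi\in\mathrm{Aut}(X)$ and integers $L_0,\ell\ge1$ with $\alpha^+(\phi)=\frac32(L_0+\ell g)\notin\mathbb Q$; so $L^+(\phi)$ has irrational slope. There is also $\phi'\in\mathrm{Aut}(X)$ with $\alpha^-(\phi')\notin\mathbb Q$.

**Theorem 2.** If $X$ is a countable infinite subshift, then $\alpha^\pm(\phi)\in\mathbb Q$ for all $\phi\in\mathrm{Aut}(X)$.

**Corollary 3.** For an infinite SFT $X$ the following are equivalent: (i) $X$ is uncountable; (ii) $h(X)>0$; (iii) some $\phi\in\mathrm{Aut}(X)$ has $L^+(\phi)$ of irrational slope; (iv) some $\phi\in\mathrm{Aut}(X)$ has $L^-(\phi)$ of irrational slope. Moreover, if $X_1,X_2$ are uncountable SFTs, then $X_1\times X_2$ (e.g. the full 4-shift) has an automorphism both of whose edges have irrational slope.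

From now on, intervals $[a,b)$, $[a,b]$ of coordinates, indices or positions are intervals of integers.

## 3. Conjugacy, reflection, products, and the graph dichotomy

**Lemma 4.** Let $\phi\in\mathrm{Aut}(X)$, with $X$ infinite.

(a) If $h\colon X\to Y$ is a conjugacy and $\psi=h\phi h^{-1}$, then $\alpha^\pm(\psi)=\alpha^\pm(\phi)$.

(b) Let $(\iota x)_i=x_{-i}$. Then $\iota\phi\iota\in\mathrm{Aut}(\iota X)$ and $\alpha^{\mp}(\iota\phi\iota)=-\alpha^{\pm}(\phi)$.

(c) $\alpha^\pm(\sigma^s\phi)=s+\alpha^\pm(\phi)$ for $s\in\mathbb Z$.

(d) $\alpha^+(\phi\times\psi)=\max(\alpha^+(\phi),\alpha^+(\psi))$ and $\alpha^-(\phi\times\psi)=\min(\alpha^-(\phi),\alpha^-(\psi))$, for automorphisms $\phi,\psi$ of infinite subshifts.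

*Proof.* (a) Let $h,h^{-1}$ have radius $\le R$ and let $k=\alpha_n^+(\phi)$. If $y,y'\in Y$ agree on $(-\infty,k+2R]$, then $h^{-1}y,h^{-1}y'$ agree on $(-\infty,k+R]$, so their $\phi^n$-images agree at all coordinates $\le R$, so $\psi^n(y)_0=\psi^n(y')_0$. Thus $\alpha_n^+(\psi)\le\alpha_n^+(\phi)+2R$. Divide by $n$, let $n\to\infty$, and exchange the roles of $\phi$ and $\psi$. The argument for $\alpha^-$ is the same.

(b) Since $\iota\sigma\iota=\sigma^{-1}$, $\iota\phi\iota$ commutes with $\sigma$. The set $(-\infty,k]$ $\phi^n$-codes $\{0\}$ if and only if $[-k,\infty)$ $(\iota\phi\iota)^n$-codes $\{0\}$. So $\alpha_n^-(\iota\phi\iota)=-\alpha_n^+(\phi)$, and the other identity follows in the same way.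

(c) $(\sigma^s\phi)^n=\sigma^{sn}\phi^n$, and knowing $(\sigma^{sn}\phi^nx)_0$ means knowing $\phi^n(x)_{sn}$. So $\alpha_n^\pm(\sigma^s\phi)=sn+\alpha_n^\pm(\phi)$.

(d) A set codes $\{0\}$ for $(\phi\times\psi)^n$ if and only if it does so for $\phi^n$ and for $\psi^n$. $\square$

Every SFT is conjugate, via a higher block code, to the *vertex shift* $X_G$ of a finite directed graph $G$ without multiple edges, that is, to the set of bi-infinite paths of $G$ written as sequences of vertices. (The vertices are the words of a fixed large length, and the edges are the allowed overlaps.)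

**Definition (first-return word).** A *first-return word* at a vertex $v$ is a word $vw_1\dots w_m$ ($m\ge0$, all $w_i\ne v$) which is a path and can be followed by $v$.

For $\{0,1\}^{\mathbb Z}$, the graph is complete on the vertices $0,1$, with loops. The first-return words at $v=0$ are $0,\ 01,\ 011,\ 0111,\dots$

**Lemma 5.** Let $X_G\neq\emptyset$ be a vertex shift.

*Case 1: some strongly connected component of $G$ contains a vertex $v$ with two out-edges $v\to w$, $v\to w'$ ($w\ne w'$) inside the component.* Then there are two distinct first-return words at $v$, and $X_G$ is uncountable with $h(X_G)>0$.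

*Case 2: otherwise.* Then $X_G$ is countable and $h(X_G)=0$.

*Proof.* *Case 1.* Continue from $w$ and from $w'$ along shortest paths to $v$ (of length $0$ if the vertex is $v$ itself). This gives first-return words $\mathbf a,\mathbf b$. They are distinct because the letters following the first $v$ in $\mathbf av$ and $\mathbf bv$ are $w$ and $w'$. Neither of $\mathbf av,\mathbf bv$ is a prefix of the other: each contains $v$ exactly at its two ends, so a prefix relation would force equal length and then $\mathbf a=\mathbf b$. Let $W=\max(|\mathbf a|,|\mathbf b|)$. Take two distinct sequences in $\{\mathbf a,\mathbf b\}^n$, each continued by copies of $\mathbf a$. At the first place where they differ, one path reads $\mathbf av$ and the other $\mathbf bv$ from the same coordinate, which is at most $(n-1)W$ when we start at coordinate $0$. So the two paths differ within their first $nW+1$ vertices. Hence at least $2^n$ words of length $nW+1$ occur, and $h(X_G)\ge\frac{\log2}{W}>0$. In the same way distinct infinite sequences over $\{\mathbf a,\mathbf b\}$, preceded by copies of $\mathbf a$, give distinct points, so $X_G$ is uncountable.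

*Case 2.* Every vertex has at most one out-edge inside its component, so each component is a single cycle or a single vertex without edge. A path passes through the components without returning to one that it has left. It is determined by the finite list of visited components, the entry times, the entry vertices, and one vertex at one time for the first component. So there are countably many bi-infinite paths, and polynomially many (in $n$) paths with $n$ vertices. $\square$

Cardinality and entropy are conjugacy invariants, so an SFT is uncountable if and only if it has positive entropy.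

## 4. First differences, and rational edges for countable subshifts

We begin with Theorem 2. Its proof shows what kind of quantity $\alpha^+$ is: a maximum of averages.

*Proof of Theorem 2.* By Lemma 4(b) it suffices to treat $\alpha^+$.

**Step 1: turn $\phi$ into a map on pairs that records how the first difference moves.** Let
$$\mathcal P=\{(x,y)\in X^2:\ x_i=y_i\ (i<0),\ x_0\ne y_0\},$$
a compact set. It is nonempty. Otherwise two points agreeing on some $(-\infty,k]$ would be equal, since a first difference could be shifted to $0$. Then every $(-\infty,k]$ would code $\{0\}$, and the minimum $\alpha_n^+$ would not exist.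

For $(x,y)\in\mathcal P$ let $d(x,y)$ be the least $i$ with $\phi(x)_i\ne\phi(y)_i$. Let $\phi,\phi^{-1}$ have radii $R,R'$. The images agree at all $i<-R$, and they do not agree on all of $(-\infty,R']$, since then $x_0=y_0$. So $d$ exists and $-R\le d\le R'$. The value of $d$ depends on finitely many coordinates, so $d$ is continuous, and
$$\theta(x,y)=(\sigma^d\phi x,\sigma^d\phi y),\qquad d=d(x,y),$$
is a continuous map $\mathcal P\to\mathcal P$. By induction the first difference of $\phi^nx,\phi^ny$ is at $D_n(x,y)$, where $D_n=\sum_{i<n}d\circ\theta^i$.

**Step 2: express $\alpha_n^+$ as a maximum.** We claim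
$$\alpha_n^+(\phi)=\max_{\mathcal P}(-D_n).\tag{1}$$
If $(-\infty,k]$ does not $\phi^n$-code $\{0\}$, there are $x,y$ agreeing on $(-\infty,k]$, with first difference at some $j\ge k+1$, whose $\phi^n$-images differ at $0$. The first difference of the images is $j+D_n(\sigma^jx,\sigma^jy)\le0$, so $-D_n\ge k+1$ at this point of $\mathcal P$. Conversely, if $-D_n(x,y)=D\ge k+1$, then $\sigma^{-D}x,\sigma^{-D}y$ have first difference at $D\ge k+1$ and their $\phi^n$-images have first difference at $0$, so $(-\infty,k]$ does not code. Thus $(-\infty,k]$ codes if and only if $k\ge\max(-D_n)$, which is (1).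

**Step 3: express $\alpha^+$ as a maximum over invariant measures.** If $\nu$ is a $\theta$-invariant probability measure on $\mathcal P$, then $\int(-d)\,d\nu=\frac1n\int(-D_n)\,d\nu\le\alpha_n^+/n$ for all $n$, so $\int(-d)\,d\nu\le\alpha^+(\phi)$. Let $w_n$ be a maximizer of $-D_n$ and $\nu_n=\frac1n\sum_{i<n}\delta_{\theta^iw_n}$. Then $\int(-d)\,d\nu_n=\alpha_n^+/n$. Any weak-$*$ limit point $\nu$ of $(\nu_n)$ is $\theta$-invariant, and since $d$ is continuous, $\int(-d)\,d\nu=\alpha^+(\phi)$.

**Step 4: use countability to find a periodic orbit attaining the maximum.** If $X$ is countable, so is $\mathcal P$, and this $\nu$ is a countable sum of atoms. By Poincaré recurrence applied to the set $\{w\}$, every $w$ with $\nu(\{w\})>0$ is $\theta$-periodic. Since $\nu(\{\theta w\})=\nu(\theta^{-1}\{\theta w\})\ge\nu(\{w\})$, going once around the orbit shows that $\nu$ is constant on it. So $\nu=\sum_Oc_O\nu_O$ with $c_O>0$ and $\sum c_O=1$, where $O$ runs over countably many periodic orbits and $\nu_O$ is uniform on $O$. Each $\nu_O$ is invariant, so $\int(-d)\,d\nu_O\le\alpha^+(\phi)$. The weighted average of these integrals equals $\alpha^+(\phi)$, so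 equality holds for each such $O$. With $p=|O|$ and $w\in O$, $\alpha^+(\phi)=-D_p(w)/p\in\mathbb Q$. $\blacksquare$

## 5. Contents sliding over a tape of two widths

For an irrational edge one naturally tries to make information travel through a medium whose density is irrational. Here is the simplest attempt. The alphabet is $\{N_0,N_1,W_0,W_1,V\}$, with the rule that $V$ occurs exactly after each $W_b$. This is an SFT. Each point is cut into *narrow* units $N_b$ and *wide* units $W_bV$, and each unit carries a content $b$. Let $\phi$ leave the tape of widths fixed and give each unit the content of its right neighbor. This is an automorphism: it is a block code, and the inverse moves contents one unit to the right.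

If coordinate $0$ starts a unit, its content at time $n$ is the initial content of the $n$-th unit to the right. On a tape whose wide units have frequency $g$, that unit lies at distance about $(1+g)n$, which looks like an irrational rate. But $\alpha_n^+$ is a maximum over all points, as (1) makes explicit. The $n$-th unit to the right starts at a coordinate $\le2n$, so $(-\infty,2n]$ codes. On the all-wide tape with a unit starting at $0$, changing the content of the $n$-th unit changes nothing on $(-\infty,2n-1]$ but changes the image at $0$. So $\alpha_n^+=2n$ and $\alpha^+=2$: the all-wide tape wins.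

Forbidding the bad tapes by a static rule does not help. A nonempty SFT is conjugate to the shift of a finite graph, and that graph has a cycle, so the SFT contains a periodic point. On a periodic tape the frequency of wide units is rational. Hence no SFT of tapes consists only of tapes with frequency $g$.

So the tapes must be checked by the dynamics. On a tape with the wrong frequency the traffic has to come to a stop, or at least fail to run faster. And because $\phi$ must be invertible, the checking has to be reversible.

## 6. Two bounded counters and the golden frequency

Let "cars" of type $r\in\{0,1\}$ drive to the left over "cells" of kind $q\in\{0,1\}$ (with $q=1$ meaning wide). Number the cars $c$ increasing to the left, so that car $c+1$ drives ahead of car $c$. Each passage of a car over a cell is an event. Suppose each car and each cell carries a register with values in $\{0,1,2,3\}$, and an event raises (car register) + (cell register) by $q_p-r_c$. Let $m$ consecutive cars all drive over the same $N$ consecutive cells, and let $Q=\sum q_p$, $R=\sum r_c$. The total change is $mQ-NR$. But a car leaves cell $p$ with the register it brings to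 cell $p-1$, and a cell is left by car $c+1$ in the state in which car $c$ finds it. So everything inside the $m\times N$ array cancels, and $|mQ-NR|\le3(m+N)$. The perimeter controls the area, so $Q/N\approx R/m$.

A second pair of registers whose sum rises by $rq-1+r$ gives $|RQ-mN+NR|\le3(m+N)$. With $\rho=R/m\approx Q/N$ this says $\rho^2+\rho\approx1$, so $\rho\approx g$. On an all-wide tape, for example ($Q=N$), a square array $m=N$ would need $N-R\le6$ and $|2R-N|\le6$, hence $N\le18$.

The argument needs many cars on the same cells. For $m=1$ the perimeter term $3(1+N)$ is larger than the area and there is no information at all. That is why the traffic rule below lets a car keep moving only behind a moving leader. A long trip of one car then forces long trips of many.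

**Definition (event map).** For $r,q\in\{0,1\}$ let $\varepsilon_{r,q}(y,u;x,z)=(y',u';x',z')$ with
$$y'=x,\quad x'=y+q-r,\qquad (u',z')=\begin{cases}(z,\;u+q)& r=1\\ (u,\;z-1)& r=0,\end{cases}$$
for $x,y,z,u\in\{0,1,2,3\}$, defined if and only if $x',z'\in\{0,1,2,3\}$.

Here $y,u$ are the registers of a car and $x,z$ those of a cell. For example $\varepsilon_{1,1}(2,0;1,3)=(1,3;2,1)$. On the other hand $\varepsilon_{0,1}(3,0;1,2)$ is undefined since $x'=4$, and $\varepsilon_{0,0}(2,0;1,0)$ is undefined since $z'=-1$. For fixed $r,q$ the map is injective: $x=y'$ and $y=x'-q+r$; moreover $(u,z)=(z'-q,u')$ if $r=1$, and $(u,z)=(u',z'+1)$ if $r=0$. In both cases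
$$x'+y'=x+y+(q-r),\qquad u'+z'=u+z+(rq-1+r).\tag{2}$$
Only the sums matter for the upper bound. The way each sum is split between car and cell is chosen so that Section 10 can exhibit a solution in which no register ever leaves $\{0,1,2,3\}$.

## 7. Cars, windows, and an involution

**Definition (unit states).** A *unit state* $s\in S$ consists of $q\in\{0,1\}$, registers $x,z\in\{0,1,2,3\}$, and a content which is either empty or a *car*. A car has an activity bit (active/passive), a type $r\in\{0,1\}$, and registers $y,u\in\{0,1,2,3\}$. For each value of $q$ there are $16\cdot(1+4\cdot16)=1040$ states. For an interval $J\subset\mathbb Z$ a configuration is an element of $S^J$. We write $q_p,x_p,z_p$ for the data of unit $p$, also called *cell* $p$.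

When a car of type $r$ moves from unit $p+1$ to unit $p$, $\varepsilon_{r,q_p}$ is applied to its registers $(y,u)$ and to $(x_p,z_p)$. When it moves from $p$ to $p+1$, the inverse $\varepsilon_{r,q_p}^{-1}$ is applied. The activity bit and the type are carried along unchanged.

**Definition (the map $U$).** For each unit $a$ containing a passive car with $[a+1,a+4]\subset J$, the set $W_a=\{a+1,\dots,a+4\}$ is its *window*. The window is *eligible* if it contains exactly one car, this car is active, and it sits at $a+1$ or $a+4$.

- If it sits at $a+4$ and the successive events with cells $a+3,a+2,a+1$ are all defined, the car moves to $a+1$ (*forward move*).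
- If it sits at $a+1$ and the successive inverse events with cells $a+1,a+2,a+3$ are all defined, it moves to $a+4$ (*backward move*).
- Otherwise nothing happens.

*Example.* Let $J=[0,4]$, all $q_p=1$, all cell registers $0$, a passive car at $0$ and an active car of type $1$ with $y=u=0$ at $4$. The window of the passive car is $\{1,2,3,4\}$ and is eligible. Each event is $\varepsilon_{1,1}(0,0;0,0)=(0,0;0,1)$, so the car moves to $1$ and the cells $3,2,1$ now have $z=1$. Applying $U$ again, the inverse events are defined and the car returns to $4$ with everything restored.

**Lemma 6.** $U$ is a well-defined involution of $S^J$.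

*Proof.* If $a'<a$ and $W_{a'}\cap W_a\ne\emptyset$, then $a+1\le a'+4$, so $a\in W_{a'}$. Then $W_{a'}$ contains a passive car and is not eligible. Hence eligible windows are pairwise disjoint, and they contain no passive car. So $U$ is well defined, moves no passive car and changes no activity bit.

On one eligible window the rule is a partial injection from states with the car at $a+4$ to states with the car at $a+1$, its inverse, and the identity elsewhere. This is an involution, and the window stays eligible under it.

It remains to see that a non-eligible window $W_a$ stays non-eligible. If it contains a passive car, this remains so. If it contains no passive car, no eligible window $W_{a'}$ meets it. For $a'<a$ we would have $a\in W_{a'}$, against the eligibility of $W_{a'}$. For $a'>a$ there would be a passive car at $a'\in W_a$. So $W_a$ is unchanged. Therefore $\xi$ and $U\xi$ have the same eligible windows, and $U^2=\mathrm{id}$. $\square$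

Let $\mathrm{Fl}$ toggle the activity bits of all cars, and put
$$\Phi=\mathrm{Fl}\circ U,\qquad \Phi^{-1}=U\circ\mathrm{Fl}.$$
The $q_p$ never change.

**Definition (leaders, attempts).** The *leader* of a car is the next car to its left. A car *makes an attempt* at time $t$ if at time $t$ it is active and its leader is passive at distance exactly $1$.

Cars move only through empty units, so their order is preserved. Each car alternates between active and passive. A car moves left only if it is active and its leader is passive at distance exactly $4$. It moves right only when it makes an attempt. A car without leader never moves and never makes an attempt. Whether and how a forward move happens depends only on the leader, the car itself and the three cells between them. It does not depend on anything to the right of the car, nor on the registers of the cell where the car starts.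

In the example above, follow $\Phi$. At times $0,1,2,3,4$ the right car is at $4,1,1,4,4$, and it is active at the even times. At time $2$ it makes an attempt and is thrown back, and $\Phi^4\xi=\xi$. A car behind a standing leader makes no progress.

## 8. Fields, rectangles, and contact

Fix an orbit $\xi^t=\Phi^t\xi$, $0\le t\le T$. Index its cars by integers increasing to the left, so that the leader of $c$ is $c+1$, and let $\mathrm{pos}_c(t)$ be the position of $c$. Refine time so that each move becomes three elementary moves of length $1$.

**Definition (ownership, crossing).** Cell $p$ is *owned* by $c$ if $\mathrm{pos}_c\le p<\mathrm{pos}_{c-1}$ (the second condition is void if $c-1$ does not exist). Car $c$ *crosses* $p$ if it moves between $p+1$ and $p$, in either direction.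

In the example, with cars $1$ (right) and $2$ (left), cells $0,\dots,3$ are owned by car $2$ and cell $4$ by car $1$. After the forward move cells $1,\dots,4$ are owned by car $1$, which has crossed cells $3,2,1$.

**Lemma 7 (fields).** On $[0,T]$ (refined): the registers of car $c$ depend only on $c$ and its position $p$ (call them $Y_c(p)$), and the registers of an owned cell $p$ depend only on $p$ and its owner $c$ (call them $K_p(c)$). If $c$ crosses $p$ at least once, then
$$\varepsilon_{r_c,q_p}\big(Y_c(p+1);K_p(c+1)\big)=\big(Y_c(p);K_p(c)\big).\tag{3}$$

*Proof.* The lemma says that going back and forth leaves no trace beyond position and ownership. We use induction over refined time. Simultaneous elementary moves take place in disjoint windows, so they concern distinct cars and cells. During a move of $c$ in the window of $a$, its leader $c+1$ is passive and rests at $a$. The follower $c-1$ rests too, because its leader $c$ is active, and it is outside the window.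

Let $c$ move from $p+1$ to $p$, where $p\ge a+1$. Cell $p$ is owned by $c+1$ before and by $c$ after. If $c$ crossed $p$ before, (3) holds and the current values are $Y_c(p+1),K_p(c+1)$, so the new ones are $Y_c(p),K_p(c)$. If not, $c$ has always been at positions $\ge p+1$, so "$c$ at $p$" and "$p$ owned by $c$" have never occurred. The new values are then taken as definitions, and (3) holds.

Let $c$ move from $p$ to $p+1$. Cell $p$ is owned by $c$ before and by $c+1$ after. If $c$ crossed $p$ before, (3) holds, the current values are $Y_c(p),K_p(c)$, and by injectivity of $\varepsilon_{r_c,q_p}$ the new ones are $Y_c(p+1),K_p(c+1)$. If not, $c$ has always been at positions $\le p$, so "$c$ at $p+1$" and "$p$ owned by $c+1$" have never occurred, and the new values are definitions satisfying (3).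

Registers change in no other way, and the ownership of a cell changes only when the cell is crossed. $\square$

**Lemma 8 (rectangles).** Suppose each of $m\ge1$ consecutive cars $c_1,\dots,c_1+m-1$ crosses every $p\in[lo,hi)$ during $[0,T]$, where $N=hi-lo\ge1$. Then
$$\Big|\sum_{p\in[lo,hi)}q_p-Ng\Big|\le9\Big(1+\frac Nm\Big).$$

*Proof.* Put $Q=\sum_pq_p$, $R=\sum_cr_c$, $\rho=R/m$. By (3) and (2), each pair $(c,p)$ gives
$$x_p(c)+y_c(p)=x_p(c+1)+y_c(p+1)+q_p-r_c,$$
where $(y_c,u_c)$ and $(x_p,z_p)$ denote the components of $Y_c$ and $K_p$. It also gives the analogous identity for $u,z$ with increment $r_cq_p-1+r_c$. Sum over all $mN$ pairs. For fixed $c$ the car registers telescope in $p$, and for fixed $p$ the cell registers telescope in $c$. All values lie in $[0,3]$, so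
$$|mQ-NR|\le3(m+N),\qquad|RQ-mN+NR|\le3(m+N).$$
With $B=3(1+N/m)$ this says $|Q-N\rho|\le B$ and $|\rho Q-N+N\rho|\le B$. Since $0\le\rho\le1$, replacing $Q$ by $N\rho$ in the second inequality costs at most $B$, so $N|\rho^2+\rho-1|\le2B$. Now $\rho^2+\rho-1=(\rho-g)(\rho+g+1)$ and $\rho+g+1\ge1$, so $N|\rho-g|\le2B$ and $|Q-Ng|\le3B$. $\square$

**Lemma 9 (contact).** Let car $e$ be at $A$ at time $t_1$ and at $B=A-3n$ at time $t_2\ge t_1$, $n\ge0$. Then for $0\le j\le n$ car $e+j$ exists and, within $[t_1,t_2]$, is at $A-4j$ at some time and at $B-j$ at some later or equal time.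

*Proof.* For $j=0$ this is clear. It suffices to show that if $n\ge1$, car $e+1$ is, within $[t_1,t_2]$, at $A-4$ and at a later or equal time at $B-1=(A-4)-3(n-1)$; then iterate with $(e+1,A-4,B-1,n-1)$. Car $e$ moves by $\pm3$. Let $s<t_2$ be the time of its last visit to $A$ before $t_2$. In the step $s\to s+1$ it moves. Since it stays away from $A$ afterwards and ends below $A$, it moves forward to $A-3$. So its leader is at $A-4$ at time $s$. At its first entrance into $B$ after time $s$, at some step $s'\to s'+1$ with $s\le s'<t_2$, it comes from $B+3$ by a forward move. So its leader is at $B-1$ at time $s'$. $\square$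

Thus a trip of length $3n$ forces $n$ cars ahead to make trips as well, the $j$-th at least from $A-4j$ to $B-j$. The cells crossed form a triangle rather than a rectangle. Cells near the start $A$ are guaranteed to be crossed by few cars, and Step 4 below must deal with that.

## 9. How far a disagreement can travel

**Proposition 10.** Let $\lambda\ge400$ be real. There is a constant $C_\lambda$, depending only on $\lambda$, such that the following holds. Let $J,J'$ be intervals with $J\cap(-\infty,P)=J'\cap(-\infty,P)\ni P-1$, and let $\xi\in S^J$, $\eta\in S^{J'}$ agree at all indices $<P$. If $T\ge1$ and $\Phi^T\xi,\Phi^T\eta$ differ at an index $n<P$, then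
$$\sum_{i=n}^{P-1}(\lambda+q_i)\le\tfrac32(\lambda+g)T+57\log_2(T+2)+C_\lambda .$$

Here $\lambda+q_i$ will be the length of unit $i$, up to a constant factor. The bound says that a disagreement moves left at most $3$ cells in $2$ time steps, over cells of average length $\lambda+g$.

*Proof.* Write $\xi^t,\eta^t$ for the orbits. Call the cars initially at indices $<P$ *common*, and number them (identically in $\xi$ and $\eta$) $1,2,\dots$ from right to left. Other cars are *foreign*.

**Step 1: find when and where the disagreement first enters the indices below $P$.** If there is no common car, the leftmost car of each configuration (if any) is at an index $\ge P$ and never moves. Then all activity takes place at indices $\ge P$, and no difference below $P$ can arise. So car $1$ exists. Let $s_0\in[0,T)$ be the first time $t$ such that in the step $t\to t+1$, in $\xi$ or $\eta$, either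

(α) a foreign car moves to an index $<P$, or

(β) car $1$ makes an attempt at time $t$ with $\mathrm{pos}_1(t)+3\ge P$.

*Claim: for $t\le s_0$ (for $t\le T$ if $s_0$ does not exist), $\xi^t,\eta^t$ agree at all indices $<P$, common cars are at indices $<P$, and foreign cars are at indices $\ge P$.* This is true for $t=0$. Consider a step $t<s_0$ (or $t<T$ if $s_0$ does not exist) and the window of a passive car at $a$. If $a+4<P$, the window is the same in both configurations, and its car stays below $P$. If $a\ge P-1$, it affects only indices $\ge P$. Now let $a+1<P\le a+4$ and let the window be eligible in one of the two configurations. Suppose its car is at $a+1$. Then that car is common, and it is car $1$, since there is no other car in $[a+1,P)$. It makes an attempt with $(a+1)+3\ge P$, which is (β) and is excluded. Suppose its car is at $a+4\ge P$. Then it is foreign, and a move would be (α), so it does not move. Hence windows straddling $P$ cause no change, which proves the claim.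

If $s_0$ does not exist, there is no difference below $P$ at time $T$. So $s_0$ exists. In case (α) the foreign car moves from $a+4\ge P$ to $a+1<P$, and $a$ is the position of car $1$, because other common cars to the right of $a$ would lie in the window. In case (β) $\mathrm{pos}_1(s_0)\ge P-3$. So
$$P-4\le\mathrm{pos}_1(s_0)\le P-1.$$

**Step 2: follow the front of the disagreement from car to car.** The front will sit at one common car. It is handed to that car's leader when the car makes an attempt, because whether the attempt succeeds may depend on what is to the right. Put $\tau_0=s_0$. Let $\tau_1$ be the first $t\in[\tau_0,T)$ at which car $1$ makes an attempt in $\xi$. For $c\ge2$ let $\tau_c$ be the first $t\in(\tau_{c-1},T)$ at which car $c$ makes an attempt in $\xi$. In each case $\tau_c=\infty$ if there is none, or if $\tau_{c-1}=\infty$. A leftmost car never makes attempts, and the finite $\tau_c$ ($c\ge1$) are strictly increasing and $<T$. So for $t\in[s_0,T]$ the index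
$$c(t)=\min\{c\ge1:\tau_c\ge t\}$$
exists and is the number of a common car.

*Claim: for $s_0\le t\le T$, with $c=c(t)$: car $c$ has the same position and the same car state in $\xi^t$ and $\eta^t$, and $\xi^t,\eta^t$ agree at all indices $<\mathrm{pos}_c(t)$.* For $t=s_0$ this follows from Step 1, with $c=1$. Assume it for some $t<T$.

*Case $t<\tau_c$.* Then $c(t+1)=c$. Since $\tau_{c-1}<t$ (or $c=1$, $t\ge\tau_0$), the definition of $\tau_c$ says that car $c$ makes no attempt at time $t$ in $\xi$. It makes none in $\eta$ either, since an attempt is visible from the state of $c$ and the unit to its left. Windows contained in indices $<\mathrm{pos}_c(t)$ are identical in both. A window containing unit $\mathrm{pos}_c(t)$ can be eligible only if $c$ is its only car, active, and at its first or last unit. At the first unit, this is an attempt, which is excluded. At the last unit, the window and its effect on $c$ and on indices $<\mathrm{pos}_c(t)$ depend only on indices $<\mathrm{pos}_c(t)$ and the state of car $c$, so they are the same in both. Windows of passive cars at positions $\ge\mathrm{pos}_c(t)$ affect only indices $>\mathrm{pos}_c(t)$. Since $\mathrm{pos}_c(t+1)\le\mathrm{pos}_c(t)$,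 the claim holds at $t+1$.

*Case $t=\tau_c$.* Then $c(t+1)=c+1$, because $\tau_{c+1}>t$. Car $c+1$ is passive at $\mathrm{pos}_c(t)-1$ in both configurations and does not move. A window starting to the left of car $c+1$ and containing its unit contains a passive car, so it is not eligible. Other windows to the left are identical in both, and windows of passive cars at or to the right of car $c+1$ affect only indices to its right. So the claim holds at $t+1$.

Let $\kappa=c(T)-1$, so that $\tau_1<\dots<\tau_\kappa<T$ are finite and $\tau_{\kappa+1}=\infty$. A difference at $n$ at time $T$ implies $n\ge\mathrm{pos}_{\kappa+1}(T)$.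

**Step 3: cut the path of the front into rides, and count time.** From now on we work in the orbit of $\xi$. *Ride* $k$ ($0\le k\le\kappa$) is the motion of car $k+1$ from time $\tau_k$ to $\tau_{k+1}$ (to $T$ if $k=\kappa$). Let $A^{(k)}$ and $B^{(k)}$ be its positions at the beginning and at the end. For $k\ge1$, car $k+1$ is passive at time $\tau_k$, being the leader in the attempt of car $k$, and it makes no attempt strictly between $\tau_k$ and $\tau_{k+1}$. For $k=0$ there is no attempt in $[\tau_0,\tau_1)$. So during a ride only forward moves occur, say $n_k\ge0$ of them, and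
$$B^{(k)}=A^{(k)}-3n_k,\qquad A^{(k+1)}=B^{(k)}-1,\qquad A^{(0)}\ge P-4,\qquad B^{(\kappa)}=\mathrm{pos}_{\kappa+1}(T)\le n.\tag{4}$$
The second equality (for $k<\kappa$) holds because at $\tau_{k+1}$ the leader $k+2$ of car $k+1$ is at distance $1$.

Forward moves happen at active times of the car, which have a fixed parity. The time $\tau_{k+1}$ ($k<\kappa$) is an active time of car $k+1$, and $\tau_k$ ($k\ge1$) is a passive one. Suppose $\kappa\ge1$.

- In ride $0$ the $n_0$ moves are at times in $[\tau_0,\tau_1)$ of the parity of $\tau_1$, so $\tau_1-\tau_0\ge2n_0$.
- For $1\le k<\kappa$ the active times start at $\tau_k+1$ and include $\tau_{k+1}$, so $\tau_{k+1}-\tau_k\ge2n_k+1$.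
- In the last ride the moves are at times $\tau_k+1,\tau_k+3,\dots\le T-1$ with $k=\kappa$, so $T-\tau_\kappa\ge2n_\kappa$.

If $\kappa=0$, the moves are at times in $[\tau_0,T-1]$ of one parity, so $T-\tau_0\ge2n_0-1$. Adding up, in all cases
$$2\sum_{k=0}^\kappa n_k\le T-\kappa+1.\tag{5}$$

**Step 4: bound the surplus of wide cells along each ride.** Let $e_k=\sum_{p\in[B^{(k)},A^{(k)})}(q_p-g)$. Dyadic blocks of the triangle from Lemma 9 would give $e_k=O(1+\log n_k)$. That is too much if there are about $T$ rides. But a long earlier ride has already sent many cars over the cells of the present one, and the following quantity remembers this. Let $M_0=0$, $M_k=\max_{0\le k'<k}\big(n_{k'}-(k-k')\big)$ for $k\ge1$ (also for $k=\kappa+1$), and $\mu_k=\max(1,M_k)$. Write $\log_2^+s=\max(0,\log_2s)$ for $s>0$, and $\log_2^+0=0$. We show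
$$e_k\le57\big(2+\log_2^+(n_k/\mu_k)\big).\tag{6}$$
If $n_k=0$, then $e_k=0$. Let $n_k\ge1$ and write $m_*=n_k$, $A=A^{(k)}$, $B=B^{(k)}=A-3m_*$, $\mu=\mu_k$. By Lemma 9, for $0\le j\le m_*$ car $k+1+j$ visits $A-4j$ and $B-j\le B$. In refined time positions change by $1$, so

(R1) car $k+1+j$ crosses all $p\in[B,A-4j)$, for $0\le j\le m_*$.

Now let $k'<k$, $i=k-k'$, $0\le j\le m_*$, $j+i\le n_{k'}$. By Lemma 9 applied to ride $k'$, the same car $k+1+j=k'+1+(j+i)$ also visits $A^{(k')}-4(j+i)$. By (4), $A^{(k')}-A=\sum_{k'\le l<k}(3n_l+1)\ge3n_{k'}+i$, and $3n_{k'}+i\ge4(j+i)$ if $j\le\frac34(n_{k'}-i)$. For such $j$ (which satisfy $j+i\le n_{k'}$ when $n_{k'}\ge i$) the car visits a position $\ge A$ and a position $\le B$. Taking the $k'$ which realizes $M_k$: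

(R2) if $M_k\ge1$, car $k+1+j$ crosses all $p\in[B,A)$, for all integers $0\le j\le\min(m_*,\frac34M_k)$.

*Block (i):* $p=A-s$ with $1\le s\le N:=\min(3m_*,4\mu)$. If $M_k\ge1$, then $\mu=M_k$, and (R2) provides $m\ge\min(m_*,\frac34\mu)$ consecutive cars; then $N/m\le\max(3,\frac{16}3)=\frac{16}3$. If $M_k\le0$, then $\mu=1$; use $m=1$, by (R1) with $j=0$; then $N/m\le4$. By Lemma 8 the surplus $\sum(q_p-g)$ over block (i) is at most $9(1+\frac{16}3)=57$.

*Blocks (ii):* if $3m_*>4\mu$, take for every integer $f\ge0$ with $4\mu2^f<3m_*$ the cells $p=A-s$ with $4\mu2^f<s\le\min(3m_*,4\mu2^{f+1})$. The cars with $0\le j\le\mu2^f$ (note $\mu2^f<m_*$) cross all these $p$ by (R1), since $s>4\mu2^f\ge4j$ means $p<A-4j$. So Lemma 8 applies with $m\ge\mu2^f$ and $N\le4\mu2^f$, and the surplus is at most $9\cdot5=45$. Since $2^f<m_*/\mu$, there are at most $1+\log_2(m_*/\mu)$ such blocks.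

The blocks partition $[B,A)$, and $57+45(1+\log_2^+(m_*/\mu))\le57(2+\log_2^+(m_*/\mu))$. This proves (6).

**Step 5: sum the surplus over all rides.** The logarithms in (6) should telescope. From the definition, $M_{k+1}=\max(n_k-1,M_k-1)$ for $k\ge1$ and $M_1=n_0-1$. Hence for $0\le k\le\kappa$
$$\mu_{k+1}=\max(1,\mu_k-1,n_k-1)\ge\tfrac12\max(\mu_k,n_k),$$
where the inequality holds because $x-1\ge x/2$ for $x\ge2$, and because a maximum $\max(\mu_k,n_k)=1$ is covered by the entry $1$. So $\log_2\mu_{k+1}\ge\log_2\mu_k+\log_2^+(n_k/\mu_k)-1$. We have $\mu_0=1$, and $\mu_{\kappa+1}\le T+2$ by (5). Summing over $0\le k\le\kappa$,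
$$\sum_{k=0}^\kappa\log_2^+(n_k/\mu_k)\le\kappa+1+\log_2(T+2).$$
With (6),
$$\sum_{k=0}^\kappa e_k\le171(\kappa+1)+57\log_2(T+2).\tag{7}$$

**Step 6: compare the cost of a hand-over with its gain, and conclude.** By (4), $[B^{(\kappa)},P)$ consists of the sets $[B^{(k)},A^{(k)})$ of sizes $3n_k$, the $\kappa$ single cells $A^{(k)}$ ($1\le k\le\kappa$), and at most $4$ cells $[A^{(0)},P)$. Since $n\ge B^{(\kappa)}$, by (5) and (7)
$$\sum_{i=n}^{P-1}(\lambda+q_i)\le3(\lambda+g)\sum_kn_k+\sum_ke_k+(\kappa+4)(\lambda+1)$$
$$\le\tfrac32(\lambda+g)(T+1)+57\log_2(T+2)+171+4(\lambda+1)+\kappa\big(-\tfrac32(\lambda+g)+\lambda+1+171\big).$$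
Each hand-over gains one cell, of length at most $\lambda+1$, and a bounded surplus, but it costs a time step worth $\frac32(\lambda+g)$. The coefficient of $\kappa$ is at most $172-\lambda/2<0$ because $\lambda\ge400$. So the proposition holds with $C_\lambda=\frac32(\lambda+g)+171+4(\lambda+1)$. $\square$

## 10. A train that never stops

The bound of Proposition 10 would be worthless if the counters blocked all traffic. The next proposition gives a train which moves at full speed forever.

**Proposition 11.** There are $\xi,\eta\in S^{\mathbb Z}$, with the same $q_p$ at all indices $p$ and agreeing at all indices $<0$, such that for all $n\ge1$, $\Phi^{2n}\xi$ and $\Phi^{2n}\eta$ differ at $-3n$, and $\sum_{p=-3n}^{-1}q_p\ge3ng$.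

*Proof.* **Step 1: write down bounded fields solving the event relations.** Let $F(m)=\lfloor gm\rfloor$, $q_p=F(p+1)-F(p)$, $r_c=F(c+1)-F(c)$, both in $\{0,1\}$, and
$$\chi(p,c)=1+F(c)+F(p-c)-F(p),\qquad\zeta(p,c)=1+c-F(c)-F(p)+F(p-F(c)).$$
Since $\lfloor s+t\rfloor-\lfloor s\rfloor-\lfloor t\rfloor\in\{0,1\}$, we have $\chi\in\{0,1\}$. The same fact, applied to $p=(p-F(c))+F(c)$, gives $\zeta=1+\big(c-F(c)-F(F(c))\big)-\delta$ with $\delta\in\{0,1\}$. Writing $F(c)=gc-\{gc\}$ and $F(F(c))=gF(c)-\{gF(c)\}$ and using $1-g-g^2=0$,
$$c-F(c)-F(F(c))=(1+g)\{gc\}+\{gF(c)\}\in[0,2+g).$$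
This is an integer, so it lies in $\{0,1,2\}$, and $\zeta\in\{0,1,2,3\}$. Directly from the definitions,
$$\chi(p,c)=\chi(p+1,c+1)+q_p-r_c;\tag{8}$$
$$\zeta(p,c)=\zeta(p,c+1)-1\ \text{ if }r_c=0;\qquad\zeta(p,c)=\zeta(p+1,c+1)+q_p\ \text{ if }r_c=1.\tag{9}$$
For (8), the term $F(p-c)$ is common to both sides. For (9), if $r_c=0$, then $F(c+1)=F(c)$ and only the summand $c$ changes. If $r_c=1$, then $F(c+1)=F(c)+1$, so $(c+1)-F(c+1)=c-F(c)$ and $p+1-F(c+1)=p-F(c)$, and only $-F(p)$ changes to $-F(p+1)$.

**Step 2: check that these fields are reproduced by the events.** Give car $c$ at position $p$ the type $r_c$ and registers $y=\chi(p,c+1)$, and $u=\zeta(p,c+1)$ if $r_c=1$, $u=0$ if $r_c=0$. Give cell $p$ owned by $c$ the registers $x=\chi(p,c)$, $z=\zeta(p,c)$. Let car $c$, coming from $p+1$ with the prescribed registers, meet cell $p$, owned by $c+1$ with the prescribed registers. Then: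

- $y'=\chi(p,c+1)$ and $x'=\chi(p+1,c+1)+q_p-r_c=\chi(p,c)$ by (8);
- if $r_c=1$: $u'=\zeta(p,c+1)$ and $z'=\zeta(p+1,c+1)+q_p=\zeta(p,c)$ by (9);
- if $r_c=0$: $u'=0$ and $z'=\zeta(p,c+1)-1=\zeta(p,c)$ by (9).

So the event is always defined and yields exactly the prescribed registers of car $c$ at $p$ and of cell $p$ owned by $c$.

**Step 3: arrange the cars so that every move is possible.** Let $\xi$ have cars $c=1,2,3,\dots$ with $\mathrm{pos}_{2i+1}=-5i$ (active) and $\mathrm{pos}_{2i+2}=-5i-4$ (passive), $i\ge0$, and the prescribed registers. (Every cell is owned by some car.)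

*First step:* the window of car $2i+2$ is $[-5i-3,-5i]$ and contains only car $2i+1$, at its last unit. So all odd cars move forward to $-5i-3$, and then become passive. *Second step:* the even cars are active at $-5i-4$. The window of car $2i+3$, which is at $-5i-8$, is $[-5i-7,-5i-4]$ and contains only car $2i+2$, at its last unit. So all even cars move to $-5i-7$. The window of car $1$, the rightmost one, contains no car.

After two steps the same pattern appears shifted by $-3$, with prescribed registers. By induction, at time $2n$ car $c$ is at $\mathrm{pos}_c(0)-3n$.

**Step 4: remove the last car.** Let $\eta$ be $\xi$ with car $1$ removed; unit $0$ keeps $q_0,x_0,z_0$ and becomes empty. We claim that at all times $t$ car $2$ has the same position and state in $\xi^t$ and $\eta^t$, that these agree at all indices $<\mathrm{pos}_2(t)$, and that $\eta^t$ has no car to the right of car $2$. At even times $t$ the passive cars are the even ones. In $\eta^t$ the window of car $2$ contains no car, and the windows of cars $4,6,\dots$ lie at indices $<\mathrm{pos}_2(t)$ and are the same in both. At odd times the passive cars of $\eta^t$ are $3,5,\dots$. The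 windows of cars $5,7,\dots$ lie at indices $<\mathrm{pos}_2(t)$, and the window of car $3$ has car $2$ at its last unit. A forward move depends only on the leader, the car itself and the cells between them. So the claim passes from $t$ to $t+1$.

At time $2n$ unit $-3n$ contains car $1$ in $\xi$ and no car in $\eta$, where all cars are at positions $\le-3n-4$. Finally $\sum_{p=-3n}^{-1}q_p=F(0)-F(-3n)=-\lfloor-3ng\rfloor\ge3ng$. $\square$

## 11. Units written as loops in a graph

*Proof of Theorem 1.* By Lemmas 4(a) and 5 we may take $X=X_G$ with a vertex $v$ having distinct first-return words $\mathbf a\ne\mathbf b$. Let $\ell_a=|\mathbf a|$, $\ell_b=|\mathbf b|$, $\ell=\ell_a+\ell_b$.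

**Step 1: encode unit states by words of two lengths.** For $s\in S$ with $q=q(s)$ let
$$C(s)=\mathbf{aaa}\,\mathbf b\;\pi_1\pi_2\cdots\pi_{400+q}\;\mathbf b,\qquad\pi_i\in\{\mathbf{ab},\mathbf{ba}\},$$
where $\pi_1=\mathbf{ab}$ if and only if $q=0$, and $(\pi_2,\dots,\pi_{400})$ encodes $s$ injectively for given $q$. This is possible as $2^{399}\ge1040$; for $q=1$ let $\pi_{401}=\mathbf{ab}$. Then $|C(s)|=L_q$ with
$$L_0=3\ell_a+2\ell_b+400\ell,\quad L_1=L_0+\ell,\qquad L_q=\ell(\lambda+q),\quad\lambda=L_0/\ell\ge400,\ \lambda\in\mathbb Q.$$
An *occurrence*, or *unit*, of $C(s)$ in $x\in X$ is an interval $[i,i+L)$ with $L=|C(s)|$, $x_{[i,i+L)}=C(s)$ and $x_{i+L}=v$. The $v$-to-$v$ return words of $x$ read along an occurrence are then exactly the listed $\mathbf a$'s and $\mathbf b$'s. For the full 2-shift with $v=0$, $\mathbf a=0$, $\mathbf b=01$, the word begins $000\,01\cdots$, every $\pi_i$ is $001$ or $010$, and the coordinate after the word must be $0$.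

**Step 2: distinct occurrences do not overlap.** In the $\{\mathbf a,\mathbf b\}$-word $C(s)$ the factor $\mathbf{aaa}$ occurs only at the beginning, because concatenations of $\mathbf{ab}$ and $\mathbf{ba}$ have runs of length at most $2$ and here are preceded by $\mathbf b$. Moreover $C(s)$ ends in $\mathbf b$. If a second occurrence started strictly inside a first one, it would start at a coordinate with symbol $v$, hence at one of the return words of the first other than the first of these. Its initial $\mathbf{aaa}$ would either lie inside the first occurrence, not at its start, or include the last return word $\mathbf b$ of the first. Both are impossible. Two occurrences with the same start have the same $\pi_1$, hence the same $q$ and length, hence the same $s$.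

**Step 3: rewriting states changes no unit interval.** Replace each occurrence $C(s)$ in $x$ by some $C(s')$ with $q(s')=q(s)$. The result lies in $X_G$, since loops at $v$ are replaced by loops at $v$ of the same length. The set of intervals that are occurrences is unchanged. Indeed, the old intervals are still occurrences. A new one would be disjoint from them by Step 2, hence would lie in unaltered coordinates. The coordinate following it is unaltered, or is the first letter of an old occurrence, which is $v$ before and after. So it was an occurrence already.

**Step 4: define the automorphism.** Maximal runs of consecutive adjacent units form *tracks*. After indexing, a track is a configuration in $S^J$ with $J$ an interval, and $U$ and $\mathrm{Fl}$ commute with re-indexing. Applying $U$, respectively $\mathrm{Fl}$, on every track defines maps $U_X,\mathrm{Fl}_X\colon X\to X$ commuting with $\sigma$ (neither changes any $q_p$, so Step 3 applies). By Step 3 the tracks as sets of intervals do not change, so both maps are involutions. They are continuous: whether coordinate $j$ lies in a unit, and in which, is determined by $x_{[j-L_1,j+L_1]}$, and outside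 units nothing changes. The new state of unit $p$ depends only on those units among $p-4,\dots,p+3$ which are in its track, because only the windows of $a\in[p-4,p-1]$ contain $p$. So the new symbol at $j$ is determined by $x_{[j-6L_1,j+6L_1]}$. Let
$$\phi=\mathrm{Fl}_X\circ U_X\in\mathrm{Aut}(X).$$
It acts on each track as $\Phi$, leaves coordinates outside units unchanged, and does not move units.

**Step 5: upper bound for $\alpha^+(\phi)$ from Proposition 10.** Let $T\ge1$, $k\ge L_1$, and suppose $x,y$ agree on $(-\infty,k]$ but $\phi^T(x)_0\ne\phi^T(y)_0$. Units $[i,i+L)$ of $x$ or $y$ with $i+L\le k$ are units of both, with the same state; call them *common*. Any unit of $x$ or $y$ containing $0$ ends by $L_1\le k$, so it is common. If $0$ were in no unit, its symbol would never change, and $x_0=y_0$ gives a contradiction. So $0$ lies in a common unit; give it index $n$ in its track in both $x$ and $y$. All units of the track to its left are common.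

Let $n,\dots,P-1$ be the maximal run of adjacent common units starting at $n$ (finite, as they end by $k$), and let $w$ be the coordinate where unit $P-1$ ends, exclusive. If neither $x$ nor $y$ had a unit starting at $w$, the two tracks would be identical and evolve identically, a contradiction. So one of them has a unit $[w,w+L)$, which by maximality is not common. Hence $w+L>k$ and $w\ge k+1-L_1$. The states of unit $n$ at time $T$ differ, so Proposition 10 applies to the two tracks. As unit $n$ starts at a coordinate $\le0$,
$$k+1-L_1\le w\le\ell\sum_{i=n}^{P-1}(\lambda+q_i)\le\ell\big(\tfrac32(\lambda+g)T+57\log_2(T+2)+C_\lambda\big).$$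
Every $k\ge L_1$ violating this inequality has the property that $(-\infty,k]$ $\phi^T$-codes $\{0\}$. Hence $\alpha_T^+(\phi)\le\frac32\ell(\lambda+g)T+O(\log(T+2))$.

**Step 6: lower bound for $\alpha^+(\phi)$ from Proposition 11.** With $\xi,\eta$ from Proposition 11 let $x=\dots C(\xi_{-1})C(\xi_0)\dots$ and $y=\dots C(\eta_{-1})C(\eta_0)\dots$, with the units of index $0$ starting at coordinate $0$. These are points of $X$. Each is a single bi-infinite track (by Step 2 there are no other occurrences). They have the same unit intervals, because the $q_p$ agree, and they agree on $(-\infty,-1]$. The states of unit $-3n$ in $\phi^{2n}x,\phi^{2n}y$ differ and have the same $q$, so $\phi^{2n}x,\phi^{2n}y$ differ at a coordinate $j$ inside unit $-3n$. That unit starts at $-E$, where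
$$E=\ell\sum_{p=-3n}^{-1}(\lambda+q_p)\ge3n\ell(\lambda+g),$$
so $j\le-E+L_1$. The points $\sigma^jx,\sigma^jy$ agree on $(-\infty,-1-j]$, and their $\phi^{2n}$-images differ at $0$. So $\alpha_{2n}^+(\phi)\ge-j\ge3n\ell(\lambda+g)-L_1$.

**Step 7: combine.** Dividing by $T$ in Step 5 and by $2n$ in Step 6,
$$\alpha^+(\phi)=\tfrac32\ell(\lambda+g)=\tfrac32(L_0+\ell g)\notin\mathbb Q .$$

**Step 8: the other edge.** The reflected shift $\iota X$ is an uncountable SFT. Take $\psi\in\mathrm{Aut}(\iota X)$ with $\alpha^+(\psi)\notin\mathbb Q$ and $\phi'=\iota\psi\iota\in\mathrm{Aut}(X)$. By Lemma 4(b), $\alpha^-(\phi')=-\alpha^+(\psi)\notin\mathbb Q$. $\blacksquare$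

For $X=\{0,1\}^{\mathbb Z}$ with $v=0$, $\mathbf a=0$, $\mathbf b=01$ we get $\ell=3$ and $L_0=3+4+1200=1207$, so
$$\alpha^+(\phi)=\tfrac32\Big(1207+\tfrac{3(\sqrt5-1)}2\Big).$$

## 12. Which infinite SFTs have irrational edges, and two irrational edges at once

*Proof of Corollary 3.* (i)$\Leftrightarrow$(ii) is Lemma 5, since both properties are conjugacy invariant. (i)$\Rightarrow$(iii) and (i)$\Rightarrow$(iv) are Theorem 1. If $X$ is not uncountable, then it is countable and infinite, and Theorem 2 makes $\alpha^\pm(\phi)$ rational for every $\phi\in\mathrm{Aut}(X)$. So (iii) or (iv) implies (i).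

For the last statement take $\phi_1\in\mathrm{Aut}(X_1)$ with $\alpha^+(\phi_1)\notin\mathbb Q$ and $\phi_2\in\mathrm{Aut}(X_2)$ with $\alpha^-(\phi_2)\notin\mathbb Q$. A large power of $\sigma^{-1}$ on the second factor separates the two cones. For $\psi=\phi_1\times\sigma^{-s}\phi_2$ with $s\in\mathbb N$ large, Lemma 4(c),(d) gives
$$\alpha^+(\psi)=\max(\alpha^+(\phi_1),\alpha^+(\phi_2)-s)=\alpha^+(\phi_1),\qquad\alpha^-(\psi)=\min(\alpha^-(\phi_1),\alpha^-(\phi_2)-s)=\alpha^-(\phi_2)-s,$$
both irrational. $\blacksquare$
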